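# Separable C*-algebras cannot contain all separable exact C*-algebras as completely positive retracts

Inner products are linear in the first variable. All $C^*$-algebras are nonzero, $\otimes$ is the minimal tensor product, and u.c.p. means unital completely positive.

## 1. Countable families of exact algebras fit into one separable exact algebra

The question is whether one separable $C^*$-algebra can hold every separable exact one, not as a subalgebra but as a retract under u.c.p. maps.

**Definition.** A unital $C^*$-algebra $A$ is *complementary universal* for a class $\mathcal C$ of unital $C^*$-algebras if for every $B\in\mathcal C$ there are u.c.p. maps $\psi:B\to A$ and $\varphi:A\to B$ with $\varphi\psi=\mathrm{id}_B$. When such maps exist for one given $B$, we say that $B$ is complemented in $A$.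

*Example.* $\mathbb C^2$ is complemented in $C[0,1]$: take $\psi(x,y)(t)=(1-t)x+ty$ and $\varphi(h)=(h(0),h(1))$. Both maps are unital and positive, hence u.c.p. because they go between commutative algebras, and $\varphi\psi=\mathrm{id}$. Since $C[0,1]$ has no projections other than $0$ and $1$, there is no injective unital $*$-homomorphism $\mathbb C^2\to C[0,1]$. So the maps $\psi$ carry much less algebraic structure than embeddings do.

**Definition.** A $C^*$-algebra $A$ is *exact* if tensoring with $A$ (minimal tensor product) keeps every short exact sequence of $C^*$-algebras exact.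

We use these textbook facts: nuclear algebras are exact (for instance commutative ones, and matrix algebras); quotients of nuclear algebras are nuclear; finite direct sums, inductive limits with injective connecting maps, and unitizations of exact algebras are exact.

The easy special case is that of a countable family.

**Proposition 1.** Let $(B_i)_{i\in J}$ be a nonempty family of separable unital exact $C^*$-algebras, and let
$$A_J=\mathbb C1+c_0\text{-}\bigoplus_{i\in J}B_i\ \subset\ \prod_{i\in J}B_i .$$
Then $A_J$ is a unital exact $C^*$-algebra, every $B_i$ is complemented in $A_J$, and $A_J$ has a dense subset of cardinality at most $\max(|J|,\aleph_0)$. In particular, if $J$ is countable, then $A_J$ is separable.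

*Proof.* $A_J$ is the sum of a closed ideal and the scalars, so it is a $C^*$-algebra. Choose a state $\omega_i$ of $B_i$. Let $\psi_i(b)\in\prod_jB_j$ have $i$-th coordinate $b$ and $j$-th coordinate $\omega_i(b)1$ for $j\ne i$. If $\iota_i$ is the inclusion of the $i$-th summand, then
$$\psi_i(b)=\omega_i(b)1+\iota_i\big(b-\omega_i(b)1_{B_i}\big)\in A_J .$$
Positivity of matrices over a product is checked coordinatewise, and each coordinate of $\psi_i$ is u.c.p. (the identity, or a state followed by the inclusion of scalars). So $\psi_i$ is u.c.p. Let $\varphi_i$ be the $i$-th coordinate projection. It is a unital $*$-homomorphism, and $\varphi_i\psi_i=\mathrm{id}$.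

Exactness: if $J$ is finite, then $A_J$ is a finite direct sum. If $J$ is infinite, the $c_0$-sum is the inductive limit of its finite subsums, and $1$ does not lie in it, so $A_J$ is its unitization.

Density: take a rational complex multiple of $1$ plus a finitely supported family with entries in fixed countable dense subsets of the $B_i$. There are at most $\max(|J|,\aleph_0)$ such elements. $\square$

What changes when we ask for *all* separable unital exact algebras at once? First, how many are there? Every separable unital $C^*$-algebra is a quotient of the separable algebra $C^*\mathbb F_\infty$: send the free generators to a countable dense set of unitaries, and recall that unitaries span. A closed subset of a separable metric space is determined by the members of a countable base that miss it, so $C^*\mathbb F_\infty$ has at most $2^{\aleph_0}$ closed ideals. Hence there are at most $2^{\aleph_0}$ isomorphism classes, and Proposition 1 gives a complementary universal exact algebra with a dense subset of size at most $2^{\aleph_0}$. The question is whether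 some other construction does it with a *countable* dense set.

An uncountable number of classes is not by itself an obstruction. By Kirchberg's theorem, any separable $C^*$-algebra that is not of type I is complementary universal for the separable nuclear $C^*$-algebras. Likewise $C^*\mathbb F_\infty$ is complementary universal for the separable $C^*$-algebras with the lifting property. Both facts are recalled in Narutaka Ozawa, "There is no separable universal II$_1$-factor", arXiv:math/0210411 (2002), which is the source of the question about exact algebras. The answer for exact algebras is no.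

## 2. A pigeonhole argument, and why it cannot work for rotation algebras

Suppose $A$ is separable, and $(B_\theta)_\theta$ is an uncountable family of algebras complemented in $A$ by maps $\psi_\theta,\varphi_\theta$. Choose in each $B_\theta$ a finite list of elements $x^\theta_s$, $s\in S$. Since $A^S$ is a separable metric space, every $\varepsilon>0$ admits $\theta\neq\theta'$ with $\|\psi_\theta(x^\theta_s)-\psi_{\theta'}(x^{\theta'}_s)\|\le\varepsilon$ for all $s$. Put $T=\varphi_{\theta'}\psi_\theta:B_\theta\to B_{\theta'}$. Since $\varphi_{\theta'}$ is contractive and $\varphi_{\theta'}\psi_{\theta'}=\mathrm{id}$,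
$$\|T(x_s^\theta)-x_s^{\theta'}\|\le\varepsilon\qquad(s\in S).$$
So it is enough to find an uncountable family of exact algebras in which this is impossible: a u.c.p. map matching finitely many elements up to a fixed error should force $\theta=\theta'$.

The natural first candidates are the rotation algebras: $A_\theta$ is the universal $C^*$-algebra generated by unitaries $u_\theta,v_\theta$ with $u_\theta v_\theta=e^{2\pi i\theta}v_\theta u_\theta$. Match the two generators. Even for a $*$-homomorphism $T$, comparing the two commutation relations gives only $|e^{2\pi i\theta}-e^{2\pi i\theta'}|\le4\varepsilon$, so $\theta$ is close to $\theta'$, which is no contradiction. One would amplify by using $u^cv=e^{2\pi i\theta c}vu^c$ for large $c$: if $\theta\ne\theta'$, some $c$ makes $e^{2\pi i\theta c}$ and $e^{2\pi i\theta'c}$ far apart. But this needs $T(u_\theta^c)$ to be near $u_{\theta'}^c$ for *all* $c$ simultaneously, and that is exactly what fails.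

Here is the failure, by hand. Let $\theta=\theta'+\varepsilon$ with $0<\varepsilon<1$. On $L^2(\mathbb R)$ let $(uh)(x)=e^{2\pi i\sqrt\varepsilon x}h(x)$ and $(vh)(x)=h(x-\sqrt\varepsilon)$. Then $(uvh)(x)=e^{2\pi i\sqrt\varepsilon x}h(x-\sqrt\varepsilon)$ and $(vuh)(x)=e^{2\pi i\sqrt\varepsilon(x-\sqrt\varepsilon)}h(x-\sqrt\varepsilon)$, so $uv=e^{2\pi i\varepsilon}vu$, and $D=C^*(u,v)$ is a representation of $A_\varepsilon$. Let $\omega$ be the vector state of the unit vector $2^{1/4}e^{-\pi x^2}$. Then
$$\omega(u^c)=\int\sqrt2\,e^{-2\pi x^2}e^{2\pi ic\sqrt\varepsilon x}\,dx=e^{-\pi\varepsilon c^2/2},\qquad \omega(v)=\sqrt2\int e^{-2\pi(x-\sqrt\varepsilon/2)^2-\pi\varepsilon/2}\,dx=e^{-\pi\varepsilon/2}.$$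
The unitaries $u_{\theta'}\otimes u$ and $v_{\theta'}\otimes v$ satisfy the relation with parameter $\theta'+\varepsilon=\theta$, so there is a unital $*$-homomorphism $A_\theta\to A_{\theta'}\otimes D$ with $u_\theta\mapsto u_{\theta'}\otimes u$, $v_\theta\mapsto v_{\theta'}\otimes v$. Composing with the slice map $\mathrm{id}\otimes\omega$ gives a u.c.p. map $T:A_\theta\to A_{\theta'}$ with
$$T(u_\theta)=e^{-\pi\varepsilon/2}u_{\theta'},\qquad T(v_\theta)=e^{-\pi\varepsilon/2}v_{\theta'},\qquad T(u_\theta^c)=e^{-\pi\varepsilon c^2/2}u_{\theta'}^c .$$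
So $T$ is within $\pi\varepsilon/2$ of matching the generators, although $\theta\ne\theta'$, and the control on $u_\theta^c$ is lost as $c$ grows. This agrees with Kirchberg's theorem: the $A_\theta$ are nuclear, so all of them are complemented in one separable algebra.

We therefore want the unitaries $u^c$ ($c\in\mathbb Z$) and $v$ to sit inside a larger exact algebra in which *closeness on a finite set forces uniform closeness on all $u^c$*. Relative property (T) provides statements of this form, and we will add a group $SL_n(\mathbb Z)$ to the algebra to obtain it.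

## 3. Twisted crossed products by $SL_n(\mathbb Z)$ and the three theorems

For $n\ge2$ and a commutative ring $R$ put
$$M(g,u,v,c)=\begin{pmatrix}1&u&c\\0&g&v\\0&0&1\end{pmatrix},\qquad g\in SL_n(R),\ u\in R^{1\times n},\ v\in R^{n\times1},\ c\in R .$$
These matrices form a group $\Gamma_n(R)\le SL_{n+2}(R)$, with multiplication
$$M(g,u,v,c)\,M(g',u',v',c')=M(gg',\ u'+ug',\ gv'+v,\ c+c'+uv').\tag{1}$$
Let $H_n(R)=\{M(1,u,v,c)\}$, a Heisenberg group; it is the kernel of $M(g,u,v,c)\mapsto g$, hence normal, and $\Gamma_n(R)=SL_n(R)\ltimes H_n(R)$. From (1) we read off: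

- the elements $M(1,0,0,c)$ are central in $\Gamma_n(R)$;
- writing $g$ also for $M(g,0,0,0)$, we have $g\,M(1,u,v,c)\,g^{-1}=M(1,ug^{-1},gv,c)$;
- if $a=M(1,u,0,0)$ and $b=M(1,0,v,0)$, then $ab=M(1,u,v,uv)$ and $ba=M(1,u,v,0)$, so
$$a^{-1}b^{-1}ab=M(1,0,0,uv).\tag{2}$$

Write $\Gamma_n=\Gamma_n(\mathbb Z)$, $\Lambda_n=SL_n(\mathbb Z)$, $z=M(1,0,0,1)$ and $Z=\langle z\rangle\cong\mathbb Z$.

For $\theta\in[0,1)$ put $\chi_\theta(z^c)=e^{2\pi i\theta c}$, and let $\phi_\theta:\Gamma_n\to\mathbb C$ be $\chi_\theta$ on $Z$ and $0$ elsewhere. This function is positive definite: in $\sum_{s,t}c_t\overline{c_s}\phi_\theta(s^{-1}t)$ only pairs in a common coset $rZ$ contribute, and with $t=rz^{p}$, $s=rz^{q}$ that coset contributes $\big|\sum_{t\in rZ}c_te^{2\pi i\theta p}\big|^2\ge0$. Let $(\pi_\theta,K_\theta,\xi_\theta)$ be its GNS triple, so that $\langle\pi_\theta(\gamma)\xi_\theta,\xi_\theta\rangle=\phi_\theta(\gamma)$, and put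
$$B^{(n)}_\theta=C^*(\pi_\theta(\Gamma_n)),\qquad\tau_\theta=\langle\,\cdot\,\xi_\theta,\xi_\theta\rangle .$$
$B_\theta^{(n)}$ is unital, and separable because $\Gamma_n$ is countable.

We use three more terms. An *operator system* is a unital self-adjoint subspace of a $C^*$-algebra, and an *operator space* is a subspace of some $B(\mathcal H)$; these are what is needed for complete positivity and complete boundedness, respectively, to make sense. The *density character* of a metric space is the least cardinality of a dense subset; for $\ell^2(X)$ with $X$ infinite it is $|X|$.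

**Theorem 1.** Each $B_\theta^{(2)}$ is separable, unital and exact. For every separable $C^*$-algebra (or operator system) $A$, unital or not, the set of $\theta\in[0,1)$ for which there are completely positive maps $\psi:B^{(2)}_\theta\to A$, $\varphi:A\to B^{(2)}_\theta$ with $\varphi\psi=\mathrm{id}$ is countable. Hence no separable $C^*$-algebra is complementary universal for the separable unital exact $C^*$-algebras.

**Theorem 2.** (a) If $A$ is complementary universal for the separable unital exact $C^*$-algebras, its density character is at least $2^{\aleph_0}$. This is attained, even by an exact $A$. (b) Every countable set of separable unital exact algebras is complemented in one separable unital exact algebra, so "countable" in Theorem 1 is optimal. (c) For irrational $\theta$, $B_\theta^{(2)}$ is simple with a tracial state, so Theorem 1 already holds for simple separable unital exact algebras with a tracial state.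

**Theorem 3.** Each $B^{(3)}_\theta$ is exact. For every separable operator space $E$, the set of $\theta\in[0,1)$ for which there are completely bounded maps $\psi:B_\theta^{(3)}\to E$, $\varphi:E\to B_\theta^{(3)}$ with $\varphi\psi=\mathrm{id}$ is countable. So positivity, unitality and any uniform norm bound can all be dropped.

## 4. The trace, and exactness through a reduced crossed product

Fix $n$ and $\theta$ and drop them from the notation: $\pi,\xi,\tau,K,\phi$, $H=H_n(\mathbb Z)$, $\Lambda=\Lambda_n$.

**Trace and center.** *This makes $\tau$ available for moving unitaries around, and shows that $\theta$ is visible in $B_\theta$.* If $\gamma\gamma'\in Z$, then $\gamma'\gamma=\gamma'(\gamma\gamma')\gamma'^{-1}=\gamma\gamma'$ since $Z$ is central; by symmetry $\gamma\gamma'\in Z$ if and only if $\gamma'\gamma\in Z$. So $\phi(\gamma\gamma')=\phi(\gamma'\gamma)$ always, and by linearity and continuity $\tau$ is a tracial state. Further,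
$$\langle\pi(z)\pi(\gamma)\xi,\pi(\gamma')\xi\rangle=\phi(\gamma'^{-1}z\gamma)=\chi_\theta(z)\phi(\gamma'^{-1}\gamma),$$
so
$$\pi_\theta(z)=e^{2\pi i\theta}1 .\tag{3}$$

**Proposition 2.** $B_\theta^{(n)}$ is isomorphic to a reduced crossed product $N_\theta\rtimes_{\alpha,r}\Lambda_n$ with $N_\theta=C^*(\pi_\theta(H))$ nuclear and $\alpha_l=\mathrm{Ad}\,\pi_\theta(l)$. It is exact for $n=2,3$.

*Proof.* Recall that if $N$ acts faithfully on $K_e$, the reduced crossed product $N\rtimes_{\alpha,r}\Lambda$ is the $C^*$-algebra on $K_e\otimes\ell^2\Lambda$ generated by the operators $\eta\otimes\delta_l\mapsto\alpha_{l^{-1}}(a)\eta\otimes\delta_l$ ($a\in N$) and $1\otimes\lambda_s$ ($s\in\Lambda$). We look for this picture inside $K$, with $K_e=\overline{\mathrm{span}}\,\pi(H)\xi$.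

*The translates of $K_e$ decompose $K$.* We have $\langle\pi(l'h')\xi,\pi(lh)\xi\rangle=\phi(h^{-1}l^{-1}l'h')$. If this is nonzero, then $h^{-1}l^{-1}l'h'\in Z\subset H$, so $l^{-1}l'\in H\cap\Lambda=\{1\}$. Hence the spaces $\pi(l)K_e$, $l\in\Lambda$, are mutually orthogonal. They span $K$ because $\Gamma_n=\Lambda H$.

*$N_\theta$ acts faithfully on $K_e$.* Let $a\in N_\theta$ with $a|_{K_e}=0$. Then $\tau(a^*a)=\|a\xi\|^2=0$, and $\tau(\alpha_{l^{-1}}(a^*a))=\tau(\pi(l)^*a^*a\pi(l))=\tau(a^*a)=0$. For $b\in N_\theta$ put $y=\alpha_{l^{-1}}(a^*a)\ge0$. By the trace property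
$$\|\alpha_{l^{-1}}(a)b\xi\|^2=\tau(b^*yb)=\tau(y^{1/2}bb^*y^{1/2})\le\|b\|^2\tau(y)=0 .$$
So $a\pi(l)b\xi=\pi(l)\alpha_{l^{-1}}(a)b\xi=0$ for all $l\in\Lambda$, $b\in N_\theta$. These vectors span a dense subspace of $K$, so $a=0$.

*Identification.* Let $\Theta:K\to K_e\otimes\ell^2\Lambda$ be the unitary $\pi(l)\eta\mapsto\eta\otimes\delta_l$ ($\eta\in K_e$). Since $a\pi(l)\eta=\pi(l)\alpha_{l^{-1}}(a)\eta$, $\Theta$ carries $a\in N_\theta$ to $\eta\otimes\delta_l\mapsto\alpha_{l^{-1}}(a)\eta\otimes\delta_l$. Since $\pi(s)\pi(l)\eta=\pi(sl)\eta$, it carries $\pi(s)$ to $1\otimes\lambda_s$. As $B_\theta$ is generated by $N_\theta$ and $\pi(\Lambda)$, we get $B_\theta\cong N_\theta\rtimes_{\alpha,r}\Lambda$.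

*Exactness.* $H$ is nilpotent, hence amenable, so $C^*(H)$ is nuclear, and so is its quotient $N_\theta$. The group $SL_2(\mathbb Z)$ is exact because it is virtually free. The group $SL_3(\mathbb Z)$ is exact because countable linear groups are exact (Guentner–Higson–Weinberger, Publ. IHÉS 101 (2005)). Finally, reduced crossed products of exact $C^*$-algebras by exact groups are exact (Kirchberg–Wassermann 1999; Brown–Ozawa, *C\*-Algebras and Finite-Dimensional Approximations*, Ch. 10). $\square$

## 5. Turning a map $B_\theta\to B_{\theta'}$ into a function on $\Gamma_n$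

The group theory speaks about functions on $\Gamma_n$, so we compress a map $T:B_\theta\to B_{\theta'}$ to such a function, using the trace.

**Definition.** A function $f$ on a group is a *Herz–Schur multiplier of norm at most $C$* if there are Hilbert space valued maps $P,Q$ on the group with $f(s^{-1}t)=\langle P(t),Q(s)\rangle$ and $\sup\|P\|\sup\|Q\|\le C$.

*Example.* A matrix coefficient $f(\gamma)=\langle\rho(\gamma)\eta,\eta'\rangle$ of a unitary representation is one, with $P(t)=\rho(t)\eta$, $Q(s)=\rho(s)\eta'$. If one can take $P=Q$, then $f$ is positive definite, since $\sum c_t\overline{c_s}f(s^{-1}t)=\|\sum c_tP(t)\|^2$.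

Let $T:B_\theta\to B_{\theta'}$ be completely bounded (same $n$ on both sides), write $\pi=\pi_\theta$, $\pi'=\pi_{\theta'}$, $\tau'=\tau_{\theta'}$, $\xi'=\xi_{\theta'}$, and define
$$f(\gamma)=\tau'\big(\pi'(\gamma)^*\,T(\pi(\gamma))\big),\qquad\gamma\in\Gamma_n .\tag{4}$$

**Proposition 3.** (i) If $T$ is completely positive, $f$ is positive definite. In general $f$ is a Herz–Schur multiplier of norm at most $\|T\|_{cb}$.

(ii) $f(\gamma z^c)=\zeta^cf(\gamma)$ with $\zeta=e^{2\pi i(\theta-\theta')}$, and $\zeta\ne1$ if $\theta\ne\theta'$ in $[0,1)$.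

(iii) $|f(\gamma)-1|\le\|T(\pi(\gamma))-\pi'(\gamma)\|$.

*Proof.* (i) By the Wittstock–Haagerup–Paulsen theorem, $T(x)=V^*\sigma(x)W$ with $\sigma$ a $*$-representation of $B_\theta$ and $\|V\|\|W\|=\|T\|_{cb}$. If $T$ is completely positive, Stinespring's theorem allows $V=W$. By the trace property,
$$f(s^{-1}t)=\tau'\big(\pi'(t)^*\pi'(s)T(\pi(s)^*\pi(t))\big)=\tau'\big(\pi'(s)T(\pi(s)^*\pi(t))\pi'(t)^*\big)=\langle P(t),Q(s)\rangle,$$
$$P(t)=\sigma(\pi(t))W\pi'(t)^*\xi',\qquad Q(s)=\sigma(\pi(s))V\pi'(s)^*\xi'.$$
Here $\|P(t)\|\le\|W\|$ and $\|Q(s)\|\le\|V\|$, and $P=Q$ if $V=W$.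

(ii) By (3), $T(\pi(\gamma z^c))=e^{2\pi i\theta c}T(\pi(\gamma))$ and $\pi'(\gamma z^c)^*=e^{-2\pi i\theta'c}\pi'(\gamma)^*$.

(iii) $f(\gamma)-1=\tau'\big(\pi'(\gamma)^*(T(\pi(\gamma))-\pi'(\gamma))\big)$, and $\tau'$ is a state. $\square$

So the problem becomes: can a positive definite $f$ on $\Gamma_2$ be close to $1$ on a finite set, and yet rotate along $Z$ by powers of some $\zeta\ne1$?

## 6. Relative property (T) makes the finite control uniform

**Definition.** Let $G$ be a countable group with a normal subgroup $N$. The pair $(G,N)$ has *relative property (T)* if every unitary representation $\rho$ of $G$ that has almost invariant vectors (for all finite $S\subset G$ and $\delta>0$ there is a unit vector $\eta$ with $\max_{s\in S}\|\rho(s)\eta-\eta\|\le\delta$) has a nonzero $N$-invariant vector.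

*Example.* $(\mathbb Z^2,\mathbb Z^2)$ does not have it: in $\ell^2(\mathbb Z^2)$ the unit vectors $\frac1m1_{[0,m)^2}$ become almost invariant as $m\to\infty$, but no nonzero vector is invariant. The textbook positive example, which we use, is $(SL_2(\mathbb Z)\ltimes\mathbb Z^2,\mathbb Z^2)$ (Kazhdan, Margulis; Burger, Crelle 1991; Shalom, Publ. IHÉS 1999; Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, §4.2).

**Quantitative form.** *We need a statement about a single vector.* If $(G,N)$ has relative (T), there are a finite $S\subset G$ and $\kappa>0$ such that every $\rho$ without nonzero $N$-invariant vectors satisfies $\max_{s\in S}\|\rho(s)\eta-\eta\|\ge\kappa\|\eta\|$ for all $\eta$. Otherwise, write $G$ as an increasing union of finite sets $S_m$ and choose $\rho_m$ without nonzero $N$-invariant vectors and unit vectors $\eta_m$ with $\max_{S_m}\|\rho_m(s)\eta_m-\eta_m\|<1/m$; then $\bigoplus_m\rho_m$ has almost invariant vectors but no nonzero $N$-invariant vector, a contradiction.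

Now let $\rho$ on $\mathcal H$ be arbitrary and $\eta$ a unit vector with $\max_S\|\rho(s)\eta-\eta\|\le\delta$. As $N$ is normal, $\mathcal H^N$ is $G$-invariant. Write $\eta=\eta_0+\eta_1$ along $\mathcal H^N\oplus(\mathcal H^N)^\perp$. Then $\|\rho(s)\eta_1-\eta_1\|\le\|\rho(s)\eta-\eta\|\le\delta$ for $s\in S$, so $\|\eta_1\|\le\delta/\kappa$. For $h\in N$ we have $\rho(h)\eta-\eta=\rho(h)\eta_1-\eta_1$, so
$$\sup_{h\in N}\|\rho(h)\eta-\eta\|\le2\delta/\kappa .\tag{5}$$

**Two copies of the pair inside $\Gamma_2$.** *This covers both factors of the commutator (2).* Let $\Gamma=\Gamma_2$ and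
$$G_U=\{M(g,u,0,0)\},\quad U=\{M(1,u,0,0)\},\quad G_V=\{M(g,0,v,0)\},\quad V=\{M(1,0,v,0)\}.$$
By (1) these are subgroups, with $U$ normal in $G_U$ and $V$ normal in $G_V$. In $G_V$, $M(g,0,v,0)=M(1,0,v,0)M(g,0,0,0)$, and $g$ acts on $V\cong\mathbb Z^2$ by $v\mapsto gv$, so $(G_V,V)\cong(SL_2(\mathbb Z)\ltimes\mathbb Z^2,\mathbb Z^2)$. In $G_U$, $g$ acts on $U$ by $u\mapsto ug^{-1}$, that is, by $u^T\mapsto(g^T)^{-1}u^T$; since $g\mapsto(g^T)^{-1}$ is an automorphism of $SL_2(\mathbb Z)$, the pair $(G_U,U)$ is isomorphic to the same one. Apply (5) to restrictions of representations of $\Gamma$ to $G_U$ and $G_V$, with constants $(S_U,\kappa_U)$ and $(S_V,\kappa_V)$. Putting $S=S_U\cup S_V\cup\{e\}$ and $\delta=\min(\kappa_U,\kappa_V)/8$, we get: for every unitary representation $\rho$ of $\Gamma$ and every unit vector $\eta$,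
$$\max_{s\in S}\|\rho(s)\eta-\eta\|\le\delta\ \Longrightarrow\ \sup_{h\in U\cup V}\|\rho(h)\eta-\eta\|\le\tfrac14 .\tag{6}$$

**Lemma 4.** Let $n=2$ and $\kappa_0=\min\{\frac12,\frac{\delta^2}8\}$. If $T:B_\theta\to B_{\theta'}$ is completely positive and $\|T(\pi_\theta(s))-\pi_{\theta'}(s)\|\le\kappa_0$ for all $s\in S$, then $\theta=\theta'$.

*Proof.* **Step 1: an almost invariant vector.** By Proposition 3, $f$ is positive definite and $|f(s)-1|\le\kappa_0$ on $S\ni e$. So $f(e)\ge\frac12$, and by GNS $f(\gamma)/f(e)=\langle\rho(\gamma)\eta,\eta\rangle$ with $\rho$ unitary and $\|\eta\|=1$. For $s\in S$,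
$$\|\rho(s)\eta-\eta\|^2=2-2\,\mathrm{Re}\langle\rho(s)\eta,\eta\rangle=\frac{2\big(f(e)-\mathrm{Re}f(s)\big)}{f(e)}\le\frac{2\cdot2\kappa_0}{1/2}=8\kappa_0\le\delta^2 .$$
So (6) applies to $\eta$.

**Step 2: uniform control on $Z$.** This is where we get all $c$ at once. Let $c\in\mathbb Z$, $a=M(1,(c,0),0,0)\in U$, $b=M(1,0,(1,0)^T,0)\in V$. By (2), $z^c=a^{-1}b^{-1}ab$. Since $\|\rho(xy)\eta-\eta\|\le\|\rho(y)\eta-\eta\|+\|\rho(x)\eta-\eta\|$, and each of the four factors lies in $U\cup V$, we get $\|\rho(z^c)\eta-\eta\|\le4\cdot\frac14=1$.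

**Step 3: rotation.** By Proposition 3(ii), $\langle\rho(z^c)\eta,\eta\rangle=f(z^c)/f(e)=\zeta^c$. Hence $|1-\zeta^c|=|\langle\eta-\rho(z^c)\eta,\eta\rangle|\le1$ for every $c\in\mathbb Z$. Suppose $\zeta\ne1$. Then one of $\zeta^{\pm1}$ is $e^{it}$ with $0<t\le\pi$. Let $c\ge1$ be least with $ct\ge2\pi/3$. If $c=1$, then $ct\le\pi$; if $c\ge2$, then $t<2\pi/3$ and $(c-1)t<2\pi/3$, so $ct<4\pi/3$. In both cases $2\pi/3\le ct\le4\pi/3$, so $|1-e^{ict}|=2\sin(ct/2)\ge\sqrt3>1$, a contradiction. So $\zeta=1$ and $\theta=\theta'$. $\square$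

In the Gaussian example of Section 2 the step that fails is Step 2: with only the Heisenberg group available, nothing bounds $\|\rho(a)\eta-\eta\|$ uniformly in $c$.

## 7. Proof of Theorem 1 by separation in $A^S$

Exactness of $B_\theta=B^{(2)}_\theta$ is Proposition 2. Let $A$ be separable, let $I$ be the set of $\theta$ in the theorem, and choose maps $\psi_\theta,\varphi_\theta$ for $\theta\in I$. Completely positive maps on $C^*$-algebras or operator systems are bounded, so $I=\bigcup_{C\in\mathbb N}I_C$ with $I_C=\{\theta\in I:\|\varphi_\theta\|\le C\}$.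

Suppose $\theta,\theta'\in I_C$ and $\max_{s\in S}\|\psi_\theta(\pi_\theta(s))-\psi_{\theta'}(\pi_{\theta'}(s))\|\le\kappa_0/C$. Then $T=\varphi_{\theta'}\psi_\theta:B_\theta\to B_{\theta'}$ is completely positive, and since $\varphi_{\theta'}\psi_{\theta'}=\mathrm{id}$,
$$\|T(\pi_\theta(s))-\pi_{\theta'}(s)\|=\big\|\varphi_{\theta'}\big(\psi_\theta(\pi_\theta(s))-\psi_{\theta'}(\pi_{\theta'}(s))\big)\big\|\le\kappa_0\qquad(s\in S).$$
By Lemma 4, $\theta=\theta'$. So
$$\theta\mapsto\big(\psi_\theta(\pi_\theta(s))\big)_{s\in S}\in A^S\quad\text{(max norm)}\tag{7}$$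
is injective on $I_C$, and distinct points of its image are more than $\kappa_0/C$ apart. A separated subset of a separable metric space is countable, so $I_C$ is countable for each $C$, and $I$ is countable. In particular $I\ne[0,1)$, while all $B_\theta$ are separable, unital and exact. So $A$ is not complementary universal. $\blacksquare$

## 8. The density character $2^{\aleph_0}$, and simple algebras with a trace

*Proof of Theorem 2(a).* **Lower bound.** Let $A$ be complementary universal with density character $\kappa$. It is infinite-dimensional, because the maps $\psi_\theta:B_\theta\to A$ are injective and $B_\theta$ is infinite-dimensional (the vectors $\pi_\theta(l)\xi_\theta$, $l\in\Lambda_2$, are orthonormal). So $\kappa$ is infinite, and $A^S$ also has density character $\kappa$. The balls of radius $\kappa_0/(2C)$ around the points (7), $\theta\in I_C$, are pairwise disjoint and each meets a dense set of size $\kappa$. So $|I_C|\le\kappa$ and $|I|\le\kappa\cdot\aleph_0=\kappa$. By universality $I=[0,1)$, so $\kappa\ge2^{\aleph_0}$.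

**Attained.** By Section 1 there are at most $2^{\aleph_0}$ isomorphism classes of separable unital exact $C^*$-algebras. Let $(B_i)_{i\in J}$ represent all of them. By Proposition 1, $A_J$ is exact, complementary universal, and has density character at most $2^{\aleph_0}$; by the lower bound it is exactly $2^{\aleph_0}$.

*Proof of Theorem 2(b).* This is Proposition 1 for countable $J$. Applied to $B^{(2)}_\theta$ for $\theta$ in any given countable subset of $[0,1)$, it gives a separable $A$ for which the set in Theorem 1 contains that subset.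

*Proof of Theorem 2(c).* Let $\theta$ be irrational.

**Step 1: $N_\theta\cong A_\theta\otimes A_\theta$, so $N_\theta$ is simple.** Let $U_1,U_2,V_1,V_2\in N_\theta$ be the images of the standard generators of $U$ and $V$. Together with the scalar $\pi_\theta(z)$ they generate $N_\theta$. The $U_i$ commute, the $V_j$ commute, and by (2) and (3) $U_jV_j=e^{2\pi i\theta}V_jU_j$, while $U_iV_j=V_jU_i$ for $i\ne j$. So $(U_1,V_1)$ and $(U_2,V_2)$ give commuting representations of $A_\theta$. As $A_\theta$ is nuclear, we get a surjection $A_\theta\otimes A_\theta\to N_\theta$. For irrational $\theta$, $A_\theta$ is simple, hence so is $A_\theta\otimes A_\theta$, and the surjection is an isomorphism.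

**Step 2: $\alpha_g$ is outer for $g\ne1$ in $SL_2(\mathbb Z)$.** For $x\in H/Z\cong\mathbb Z^4$ choose a lift $h_x\in H$ and put $W(x)=\pi_\theta(h_x)$. Since $\tau_\theta(W(x)^*W(y))=\phi_\theta(h_x^{-1}h_y)$ vanishes for $x\ne y$, the $W(x)$ are orthonormal in $L^2(N_\theta,\tau_\theta)$; they are total since they span a dense subalgebra. Up to scalars in the circle $\mathbb T$, $W(x)W(y)$ is $W(x+y)$ and $\alpha_g(W(x))$ is $W(g\cdot x)$, where $g\cdot(u,v)=(ug^{-1},gv)$. Suppose $\alpha_g=\mathrm{Ad}\,w$ for a unitary $w\in N_\theta$, and expand $w=\sum_yw_yW(y)$ in $L^2$. Left and, by the trace property, right multiplication by a unitary is isometric on $L^2$, so in $wW(x)=\alpha_g(W(x))w$ we may compare the coefficients at $W(y+x)$. On the left the coefficient has modulus $|w_y|$. On the right it comes from $y'$ with $g\cdot x+y'=y+x$. So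
$$|w_y|=|w_{y+x-g\cdot x}|\qquad(x,y\in\mathbb Z^4).$$
The set $\{x-g\cdot x:x\in\mathbb Z^4\}$ is the image of a nonzero endomorphism of $\mathbb Z^4$, hence an infinite subgroup. So $|w|$ is constant on infinite cosets, and square summability forces $w=0$, a contradiction.

**Step 3.** A reduced crossed product of a simple $C^*$-algebra by a discrete group, all of whose nontrivial elements act by outer automorphisms, is simple (Kishimoto, Comm. Math. Phys. 81 (1981), Thm 3.1). So $B_\theta^{(2)}\cong N_\theta\rtimes_r\Lambda_2$ is simple, and it has the tracial state $\tau_\theta$. There are still uncountably many irrational $\theta$, so by Theorem 1 no separable $C^*$-algebra is complementary universal for the simple separable unital exact algebras with a tracial state. $\blacksquare$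

## 9. Completely bounded maps: averaging Herz–Schur multipliers over $SL_3(\mathbb R)$

Now let $\psi,\varphi$ be only completely bounded. The pigeonhole argument and Proposition 3 survive, but Lemma 4 stops at its first step: $f$ is now $f(s^{-1}t)=\langle P(t),Q(s)\rangle$ with $P\neq Q$, so there is no vector $\eta$ to which (6) could be applied. Nor does $\langle P(t),Q(s)\rangle\approx1$ bring $P(t)$ and $Q(s)$ close: with $p=(1,x)$ and $q=(1,0)$ in $\mathbb C^2$ we have $\langle p,q\rangle=1$ for every $x$.

The replacement is to average $f$ over $SL_3$ on both sides. The average will be forced to be constant along the Heisenberg group, hence along $Z$; the delicate point is that it should still be close to $1$. We recall what is needed for this.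

For a locally compact group $G$, $M_0A(G)$ denotes the space of completely bounded Fourier multipliers of $G$, and $B(G)$ the space of coefficients of continuous unitary representations, with $B(G)=C^*(G)^*$ via integration on $L^1(G)$.

- **(F1)** (Bożejko–Fendler, Gilbert, Jolissaint) A continuous $F:G\to\mathbb C$ satisfies $\|F\|_{M_0A(G)}\le C$ if and only if $F(s^{-1}t)=\langle P(t),Q(s)\rangle$ for Hilbert space valued maps $P,Q$ on $G$ with $\sup\|P\|\sup\|Q\|\le C$.
- **(F2)** (de Cannière–Haagerup 1985) $M_0A(G)=Q(G)^*$, where $Q(G)$ is the completion of $L^1(G)$ in the norm dual to $\|\cdot\|_{M_0A}$. For amenable $G$, $M_0A(G)=B(G)$.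
- **(F3)** (Haagerup–Knudby–de Laat, Ann. Sci. ÉNS 49 (2016)) On $M_0A(L)$ there is a unique left invariant mean $m$, and for $L=SL_3(\mathbb R)$ it is weak$^*$ continuous (property (T$^*$)).

Here a mean is a linear functional with $m(1)=1$ and $|m(\varphi)|\le\|\varphi\|_\infty$.

*Consequences of (F1).* $\|F\|_\infty\le\|F\|_{M_0A}$. The factorization condition passes to translates, since $F(ls^{-1}t)=F((sl^{-1})^{-1}t)$ and $F(s^{-1}tl)=F(s^{-1}(tl))$, and to restrictions to closed subgroups. It also passes to pointwise limits, provided the limit is continuous. Indeed, rescale so that $\sup\|P\|,\sup\|Q\|\le\sqrt C$. A pointwise limit $F$ of functions $F_i$ satisfying the condition is obtained by passing to the ultraproduct of the Hilbert spaces along an ultrafilter finer than the net, with $P(t)=[P_i(t)]$, $Q(s)=[Q_i(s)]$. The same device shows that the condition only has to be checked on finite subsets.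

*Example for (F3).* Weak$^*$ continuity is a strong condition, and it fails for $\mathbb R$. The characters $e_r(t)=e^{it/r}$ have norm $1$ in $M_0A(\mathbb R)$, and $\int e_rk\to\int k$ for every $k\in L^1(\mathbb R)$, so $e_r\to1$ weak$^*$ (bounded set, $L^1$ dense in $Q$). Invariance under translation by $s$ gives $m(e_r)=e^{is/r}m(e_r)$ for all $s$, so $m(e_r)=0$, while $m(1)=1$. For a compact group, in contrast, $m$ is integration against normalized Haar measure, which is given by an $L^1$ function.

*Two consequences of (F3).* Right translation $R_l$ preserves $M_0A(L)$ and commutes with left translations, so $m\circ R_l$ is again a left invariant mean; by uniqueness $m$ is right invariant. By (F2) and weak$^*$ continuity $m\in Q(L)$, so there are $k_j\in L^1(L)$ and $\varepsilon_j\to0$ with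
$$\Big|m(\varphi)-\int_L\varphi\,k_j\Big|\le\varepsilon_j\|\varphi\|_{M_0A(L)}\quad(\varphi\in M_0A(L)),\qquad\int k_j\to m(1)=1 .\tag{8}$$

**The lattice.** From now on $L=SL_3(\mathbb R)$, $H=H_3(\mathbb R)$, $G=\Gamma_3(\mathbb R)=L\ltimes H$, $\Gamma=\Gamma_3$, $B_\theta=B^{(3)}_\theta$. Conjugation by $l\in L$ maps $M(1,u,v,c)$ to $M(1,ul^{-1},lv,c)$ and preserves the Haar measure $du\,dv\,dc$ of $H$. So the image of $dl\,dh$ under $(l,h)\mapsto lh$ is invariant under left and right translations: use $h_0lh=l(l^{-1}h_0l)h$, $lhl_0=ll_0(l_0^{-1}hl_0)$ and the unimodularity of $L$ and $H$. Hence $G$ is unimodular with this Haar measure.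

$SL_3(\mathbb Z)$ is a lattice in $L$; let $\Omega_L$ be a Borel fundamental domain of finite measure, $L=\bigsqcup_\lambda\Omega_L\lambda$. By (1), the set $\Omega_H$ of $M(1,u,v,c)$ with all coordinates in $[0,1)$ satisfies $H=\bigsqcup_{h}\Omega_Hh$ over $h\in H_3(\mathbb Z)$: integral $u',v'$ are determined by $u,v$, and then $c'$ is determined. For $l\in L$, $h\in H$ write $l=\omega\lambda$ and $\lambda h\lambda^{-1}=\omega_Hh'$. Then $lh=\omega(\lambda h\lambda^{-1})\lambda=\omega\omega_H\,h'\lambda$, and $\omega,\lambda,\omega_H,h'$ are unique. So $\Omega=\Omega_L\Omega_H$ is a Borel fundamental domain of finite measure, $G=\bigsqcup_{\gamma\in\Gamma}\Omega\gamma$. Normalize the Haar measure $\mu$ so that $\mu(\Omega)=1$.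

## 10. Proof of Theorem 3

Exactness is Proposition 2.

**Step 0: from an uncountable set of parameters to a sequence of multipliers.** *This is the pigeonhole argument, now along a sequence.* Suppose the set in Theorem 3 is uncountable. Then for some $C$, uncountably many $\theta$ admit factorizations with $\|\psi_\theta\|_{cb},\|\varphi_\theta\|_{cb}\le C$. Let $F_1\subset F_2\subset\cdots$ be finite sets with union $\Gamma$. As $E^{F_k}$ is separable, there are $\theta_k\ne\theta'_k$ among these with $\|\psi_{\theta_k}(\pi_{\theta_k}(\gamma))-\psi_{\theta'_k}(\pi_{\theta'_k}(\gamma))\|<1/k$ for $\gamma\in F_k$. Put $T_k=\varphi_{\theta'_k}\psi_{\theta_k}$ and $D=C^2$. Then $\|T_k\|_{cb}\le D$, and $\|T_k(\pi_{\theta_k}(\gamma))-\pi_{\theta'_k}(\gamma)\|\le C/k$ for $\gamma\in F_k$. By Proposition 3 the functions $f_k$ associated with $T_k$ satisfy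
$$f_k(s^{-1}t)=\langle P_k(t),Q_k(s)\rangle,\quad\sup\|P_k\|\sup\|Q_k\|\le D,\quad f_k\to1\text{ pointwise on }\Gamma,\quad f_k(\gamma z)=\zeta_kf_k(\gamma),\ \zeta_k\ne1 .\tag{9}$$

**Step 1: induction from $\Gamma$ to $G$.** *The mean $m$ lives on a Lie group, so we extend $f_k$ to $G$ without losing any property in (9).* For $g\in G$, $\omega\in\Omega$ write
$$g\omega=(g\cdot\omega)\,\alpha(g,\omega),\qquad g\cdot\omega\in\Omega,\ \alpha(g,\omega)\in\Gamma .$$
From $gh\omega=g(h\cdot\omega)\alpha(h,\omega)$ we get $(gh)\cdot\omega=g\cdot(h\cdot\omega)$ and $\alpha(gh,\omega)=\alpha(g,h\cdot\omega)\alpha(h,\omega)$. So $\omega\mapsto g\cdot\omega$ is a bijection of $\Omega$. On the set $\Omega\cap g^{-1}\Omega\gamma$, where $\alpha(g,\omega)=\gamma$, it is $\omega\mapsto g\omega\gamma^{-1}$; as $G$ is unimodular, it preserves $\mu|_\Omega$. Define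
$$\hat f_k(g)=\int_\Omega f_k(\alpha(g,\omega))\,d\mu(\omega)=\sum_{\gamma\in\Gamma}f_k(\gamma)\,\mu(\Omega\cap g^{-1}\Omega\gamma).$$

*Continuity.* $g\mapsto\mu(\Omega\cap g^{-1}\Omega\gamma)=\int1_\Omega(x)1_{\Omega\gamma}(gx)\,d\mu(x)$ is continuous, since $1_{\Omega\gamma}\in L^1(G)$ and translation is continuous in $L^1$. These functions are nonnegative with sum $1$, so by Dini's theorem their sum converges uniformly on compact sets. As $|f_k|\le D$, $\hat f_k$ is continuous.

*Norm.* Substitute $\omega=t^{-1}\cdot\omega'$. By the cocycle identity $\alpha(s^{-1},\omega')=\alpha(s^{-1}t,t^{-1}\cdot\omega')\,\alpha(t^{-1},\omega')$, so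
$$\alpha(s^{-1}t,t^{-1}\cdot\omega')=\alpha(s^{-1},\omega')\,\alpha(t^{-1},\omega')^{-1}.$$
By (9),
$$\hat f_k(s^{-1}t)=\int_\Omega\big\langle P_k(\alpha(t^{-1},\omega')^{-1}),\,Q_k(\alpha(s^{-1},\omega')^{-1})\big\rangle\,d\mu(\omega').$$
The functions of $\omega'$ here are measurable with countably many values and bounded by $\sup\|P_k\|$ and $\sup\|Q_k\|$, so this is an inner product in a space $L^2(\Omega;\mathcal H)$ of vectors with these norm bounds. By (F1), $\|\hat f_k\|_{M_0A(G)}\le D$.

*Convergence.* For fixed $g$, $\hat f_k(g)\to1$ by dominated convergence for the sum with weights $\mu(\Omega\cap g^{-1}\Omega\gamma)$.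

*Rotation.* $z$ is central in $G$, so $gz\omega=g\omega z=(g\cdot\omega)\alpha(g,\omega)z$. Hence $\alpha(gz,\omega)=\alpha(g,\omega)z$ and $\hat f_k(gz)=\zeta_k\hat f_k(g)$.

**Step 2: two-sided averaging over $L$.** *This produces $L$-biinvariant functions that still converge to $1$; the convergence is where weak$^*$ continuity of $m$ is used.* Let $F\in M_0A(G)$ with $\|F\|_{M_0A(G)}\le D$. The functions $l\mapsto F(lh)$ lie in $M_0A(L)$ with norm at most $D$, so we may define
$$F^1(h)=m\big(l\mapsto F(lh)\big)\quad(h\in G).$$

*$F^1$ is continuous.* By (8), $F^1$ is the uniform limit of $h\mapsto\int_LF(lh)k_j(l)\,dl$, with error at most $\varepsilon_jD$, and these functions are continuous by dominated convergence.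

*$\|F^1\|_{M_0A(G)}\le D$.* Extend $m$ by Hahn–Banach to a functional on $C_b(L)$ of sup-norm $1$; it is a mean. Every mean on $C_b(L)$ is a weak$^*$ limit of a net of finitely supported probability measures, because otherwise Hahn–Banach separation would give a real $\varphi\in C_b(L)$ whose mean exceeds $\sup\varphi$. So $F^1$ is a pointwise limit of convex combinations of translates $F(l\,\cdot)$, each of norm at most $D$. As $F^1$ is continuous, the consequences of (F1) give the bound.

By the same reasoning applied to $F^1$ and translations on the other side, the function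
$$F^2(g)=m\big(l'\mapsto F^1(gl')\big)$$
is well defined and continuous, with $\|F^2\|_{M_0A(G)}\le D$.

*Biinvariance.* $F^1(l_0h)=m(l\mapsto F(ll_0h))=F^1(h)$ by right invariance of $m$. So $F^2(l_0g)=F^2(g)$. And $F^2(gl_0)=m(l'\mapsto F^1(gl_0l'))=F^2(g)$ by left invariance of $m$.

*Approximation.* Apply (8) with index $i$ to the outer mean and with index $j$ to the inner one:
$$\Big|F^2(g)-\iint F(lgl')\,k_j(l)\,k_i(l')\,dl\,dl'\Big|\le\varepsilon_iD+\varepsilon_jD\|k_i\|_1 .\tag{10}$$

Now take $F=\hat f_k$ and write $F_k^2$ for the result. For fixed $g,i,j$ the double integral tends to $\int k_j\int k_i$ as $k\to\infty$, by dominated convergence. So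
$$\limsup_{k\to\infty}|F_k^2(g)-1|\le\Big|\int k_i\int k_j-1\Big|+\varepsilon_iD+\varepsilon_jD\|k_i\|_1 .$$
Let first $j\to\infty$ and then $i\to\infty$; the right side tends to $0$. Hence
$$F_k^2(g)\to1\quad(k\to\infty)\qquad\text{for every }g\in G .\tag{11}$$
As $z$ is central, $F_k^1(hz)=\zeta_kF_k^1(h)$, and $F^2_k(gz)=m(l'\mapsto F_k^1(gl'z))=\zeta_kF_k^2(g)$.

**Step 3: an $L$-biinvariant multiplier is constant on $H$.** *This replaces relative property (T).* Let $F=F_k^2$. By (F1), $F|_H\in M_0A(H)$; as $H$ is nilpotent, hence amenable, (F2) gives $F|_H\in B(H)$. So $\psi(a)=\int_HF(h)a(h)\,dh$ ($a\in L^1(H)$) extends to a functional $\psi\in C^*(H)^*$. If $\psi=0$, then $F|_H=0$ is constant. Assume $\psi\ne0$.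

*Invariance of $|\psi|$.* $L$ acts on $C^*(H)$ by automorphisms $\beta_l$ extending $h\mapsto lhl^{-1}$, that is, $\beta_l(a)(h)=a(l^{-1}hl)$ for $a\in L^1(H)$. Since $F(lhl^{-1})=F(h)$ and conjugation preserves Haar measure, $\psi\circ\beta_l=\psi$. Let $\psi=|\psi|(\,\cdot\,w)$ be the polar decomposition, with $|\psi|\ge0$ and $w\in C^*(H)^{**}$ the partial isometry such that $w^*w$ is the support projection of $|\psi|$; these conditions determine $|\psi|$ and $w$. With $\beta_l$ also denoting the extension to the bidual,
$$\psi(x)=\psi(\beta_l(x))=|\psi|(\beta_l(x)w)=(|\psi|\circ\beta_l)\big(x\,\beta_l^{-1}(w)\big),$$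
and $\beta_l^{-1}(w)^*\beta_l^{-1}(w)=\beta_l^{-1}(w^*w)$ is the support of $|\psi|\circ\beta_l$. By uniqueness $|\psi|\circ\beta_l=|\psi|$.

*A covariant representation with an $L$-fixed vector.* Let $(\pi,K,\xi)$ be the GNS triple of $|\psi|$. The representation $\pi$ comes from a strongly continuous unitary representation of $H$, also written $\pi$. By invariance of $|\psi|$, $U_l\pi(a)\xi=\pi(\beta_l(a))\xi$ defines a unitary $U_l$. If $(e_i)$ is an approximate unit, so is $(\beta_l(e_i))$, and $U_l\pi(e_i)\xi=\pi(\beta_l(e_i))\xi$ gives $U_l\xi=\xi$ in the limit. For $h\in H$ and $a\in L^1(H)$, with $ha$ the translate of $a$ by $h$, we have $\beta_l(ha)=(lhl^{-1})\beta_l(a)$. So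
$$U_l\pi(h)\pi(a)\xi=\pi(lhl^{-1})\pi(\beta_l(a))\xi=\pi(lhl^{-1})U_l\pi(a)\xi,\qquad\text{that is,}\qquad U_l\pi(h)U_l^*=\pi(lhl^{-1}).$$

*Contraction.* Let $x=M(1,u,0,0)$ or $x=M(1,0,v,0)$. Then $lxl^{-1}$ is $M(1,ul^{-1},0,0)$ or $M(1,0,lv,0)$, respectively. There are $l_r\in L$ with $l_rxl_r^{-1}\to e$. In the first case take $k\in SO(3)$ with $uk^{-1}=|u|(1,0,0)$ and $l_r=\mathrm{diag}(r,r^{-1},1)k$; then $ul_r^{-1}=\frac{|u|}r(1,0,0)$. In the second take $k\in SO(3)$ with $kv=|v|(1,0,0)^T$ and $l_r=\mathrm{diag}(r^{-1},r,1)k$. Since $U_{l_r}\xi=\xi$ and also $U_{l_r}^*\xi=\xi$,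
$$\|\pi(x)\xi-\xi\|=\|U_{l_r}(\pi(x)\xi-\xi)\|=\|\pi(l_rxl_r^{-1})\xi-\xi\|\to0\qquad(r\to\infty),$$
so $\pi(x)\xi=\xi$. By (2) the commutators of such elements $x$ give all $M(1,0,0,c)$, and $M(1,u,v,c)=M(1,0,v,0)M(1,u,0,0)M(1,0,0,c)$. So these $x$ generate $H$, and $\xi$ is $H$-fixed.

*Conclusion of the step.* Let $\pi''$ be the normal extension of $\pi$ to $C^*(H)^{**}$ and $\eta'=\pi''(w)\xi$. For $a\in L^1(H)$,
$$\int_HF(h)a(h)\,dh=|\psi|(aw)=\langle\pi(a)\eta',\xi\rangle=\int_H\langle\pi(h)\eta',\xi\rangle a(h)\,dh .$$
Both functions of $h$ are continuous, so for all $h\in H$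
$$F(h)=\langle\pi(h)\eta',\xi\rangle=\langle\eta',\pi(h)^*\xi\rangle=\langle\eta',\xi\rangle .$$
Thus $F|_H$ is constant.

**Step 4: contradiction.** *Constancy and rotation along $Z$ exclude each other.* Since $z\in H$, Step 3 gives $F_k^2(z)=F_k^2(e)$. Step 2 gives $F_k^2(z)=\zeta_kF_k^2(e)$ with $\zeta_k\ne1$. Hence $F_k^2(e)=0$ for every $k$. But (11) says $F_k^2(e)\to1$. So the set of $\theta$ in Theorem 3 is countable. $\blacksquare$
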